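# Straightening the forgetful web on $\mathcal M_{0,n+3}$

## 1. Bracket products with one doubled point

Let $n\ge 6$ be even, put $N=n+3$ (so $N\ge 9$ is odd), and let $x_1,\dots,x_N$ be affine coordinates of $N$ pairwise distinct points of $\mathbf P^1$. A *perfect matching* of a finite set is a partition of it into pairs. Put
$$S=\{4,5,6,\dots,N\},\qquad S'=\{2,3\}\cup\{6,7,\dots,N\}.$$
Both sets have $n$ elements, an even number, so both have perfect matchings. For perfect matchings $M$ of $S$ and $M'$ of $S'$ consider
$$\Phi_M=(x_1-x_2)(x_1-x_3)\prod_{\{a,b\}\in M}(x_a-x_b),\qquad \Phi'_{M'}=(x_1-x_4)(x_1-x_5)\prod_{\{a,b\}\in M'}(x_a-x_b),\tag{1}$$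
with $a<b$ in each pair. Let $\Phi$ be the tuple of all these polynomials, for all $M$ and all $M'$. For $N=9$ one of its components is $(x_1-x_2)(x_1-x_3)(x_4-x_5)(x_6-x_7)(x_8-x_9)$.

Now move one point and keep the others fixed. If $x_a$ moves, with $a\ge2$, then $x_a$ occurs in exactly one bracket of each product, so $\Phi=A+x_aB$ with constant vectors $A,B$. If $x_1$ moves, each component is quadratic in $x_1$, but only two quadratic polynomials occur:
$$\Phi=(x_1-x_2)(x_1-x_3)\,v+(x_1-x_4)(x_1-x_5)\,v'$$
with constant vectors $v,v'$. In both cases the point $[\Phi]$ of projective space stays on a line. This is what the construction is for: it makes the motion of every single point straight, for all $N$ points at once. Section 2 states the problem that this solves for even $n\ge6$. The longer part of the lecture shows that for $n=2$ and $n=4$ nothing can do the job.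

## 2. Moving one point: the web and its linearizations

Let $n\ge2$ and $N=n+3$. The moduli space $\mathcal M_{0,N}$ is the set of ordered $N$-tuples of pairwise distinct points of $\mathbf P^1$ modulo projective transformations. Fixing three of the points, we get the other $n$ coordinates as a chart, so $\dim\mathcal M_{0,N}=n$. The forgetful map $\phi_i:\mathcal M_{0,n+3}\to\mathcal M_{0,n+2}$ forgets the $i$-th point. Its fibers are curves: along a fiber, $x_i$ moves and all other points stay fixed.

**Definition 1.** $\mathcal F_i$ is the foliation by the fibers of $\phi_i$, and the web $\boldsymbol{\mathcal W}_{0,n+3}=(\mathcal F_1,\dots,\mathcal F_{n+3})$ is the collection of these $n+3$ foliations by curves. The web is *linearizable* if, near a generic point of $\mathcal M_{0,n+3}$, there is a local analytic change of coordinates to an open subset of $\mathbf R^n$ (resp. $\mathbf C^n$) that sends the leaves of all $n+3$ foliations simultaneously to open pieces of straight lines.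

In a chart where $x_1,x_2,x_3$ are fixed, the leaves of $\mathcal F_4,\dots,\mathcal F_N$ are parallel to the coordinate axes, hence straight. The leaves of $\mathcal F_1,\mathcal F_2,\mathcal F_3$ are in general curved, and the question is whether all can be straight at the same time. Since lines of an affine chart of $\mathbf P^n$ are lines, we may take $\mathbf P^n$ as target.

The source of the problem is Luc Pirio, "On the $(n+3)$-webs by rational curves induced by the forgetful maps on the moduli spaces $\mathcal M_{0,n+3}$", arXiv:2204.04772 (2022). It recalls that the web is linearizable for odd $n$ (Room), that for even $n$ it is equivalent to a web by conics, and that $\boldsymbol{\mathcal W}_{0,5}$ is classically known not to be linearizable. Burau's conjecture says that the web is not linearizable for any even $n\ge2$. It is false.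

**Theorem A.** Let $n\ge6$ be even. Then $\boldsymbol{\mathcal W}_{0,n+3}$ is linearizable, over $\mathbf R$ and over $\mathbf C$.

**Theorem B.** $\boldsymbol{\mathcal W}_{0,5}$ and $\boldsymbol{\mathcal W}_{0,7}$ are not linearizable.

Let $W$ be the space of polynomials of degree $\le1$ in one variable, so that $W^{\otimes N}$ is the space of polynomials in $x_1,\dots,x_N$ of degree $\le1$ in each variable. For $g=\begin{pmatrix}\alpha&\beta\\ \gamma&\delta\end{pmatrix}\in SL_2$ put
$$(Q|g)(x)=\prod_i(\gamma x_i+\delta)\;Q(gx_1,\dots,gx_N),\qquad gx=\frac{\alpha x+\beta}{\gamma x+\delta}.$$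
This is a right action on $W^{\otimes N}$, and $(W^{\otimes N})^{SL_2}$ denotes its invariants. For example $x_1-x_2\in (W^{\otimes2})^{SL_2}$, because $gx_1-gx_2=\frac{x_1-x_2}{(\gamma x_1+\delta)(\gamma x_2+\delta)}$.

**Theorem C.** Every linearization of $\boldsymbol{\mathcal W}_{0,6}$ has the form $[P_0:\dots:P_3]$ with $P_k\in (W^{\otimes 6})^{SL_2}$ linearly independent. In other words, it is a linear projection of the map given by the $SL_2$-invariants of degree $(1,\dots,1)$.

**Corollary.** For $n\ge2$, the web $\boldsymbol{\mathcal W}_{0,n+3}$ is linearizable if and only if $n\notin\{2,4\}$.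

The Corollary follows from Theorems A and B and from the odd case, proved in Section 4.

A real analytic linearization extends to a holomorphic one near a real point: the map extends, it stays a local diffeomorphism, and "each leaf lies in a line" is a set of analytic identities that extend too. So Theorem B and everything about non-existence is proved over $\mathbf C$.

## 3. Five points: four pencils of lines and a family of conics

**Proposition 1.** $\boldsymbol{\mathcal W}_{0,5}$ is not linearizable.

**Step 1: a model.** We realize the web by explicit plane curves. With $x_5=\infty$, the space $\mathcal M_{0,5}$ is an open subset of $\mathbf P(\mathbf C^4/\mathbf C(1,1,1,1))=\mathbf P^2$, by $(x_1,\dots,x_4)$ modulo translation and scaling. For $i\le4$ the leaves of $\mathcal F_i$ are lines through the point $[e_i]$. The line joining $[e_i]$ and $[e_k]$ is given by the equality of the other two coordinates, so it does not meet $\mathcal M_{0,5}$; hence the four lines at a point of $\mathcal M_{0,5}$ have distinct directions. For $\mathcal F_5$, let the fifth point be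 $s$ and move it to $\infty$ by $y\mapsto 1/(s-y)$: the leaf is $s\mapsto[1/(s-x_i)]_i$. Linear forms on the quotient are $\sum c_iy_i$ with $\sum c_i=0$. After multiplication by $\prod_k(s-x_k)$ they become $\sum_ic_i\prod_{k\ne i}(s-x_k)$. The coefficient of $s^3$ is $\sum c_i=0$, and the value at $s=x_i$ is $c_i\prod_{k\ne i}(x_i-x_k)$, so the map from the $3$-dimensional space of forms to polynomials of degree $\le2$ is injective, hence bijective. Thus the leaf is parametrized by all quadratic polynomials: it is an open piece of a smooth conic.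

**Step 2: four families of geodesics determine everything.** Let $(u,v)$ be linearizing coordinates and $(x,y)$ affine coordinates of the model. A graph $y(x)$ is a line in the $(u,v)$-plane if and only if $v''u'-u''v'=0$, where $u'=u_x+u_yy'$, $u''=u_{xx}+2u_{xy}y'+u_{yy}y'^2+u_yy''$, and likewise for $v$. The coefficient of $y''$ is $v_yu'-u_yv'=v_yu_x-u_yv_x\ne0$, and the rest is cubic in $y'$. So the condition reads $y''=A_0+A_1y'+A_2y'^2+A_3y'^3$ with $A_k$ functions of $(x,y)$. The leaves of $\mathcal F_1,\dots,\mathcal F_4$ satisfy this equation and also $y''=0$. At each point the cubic therefore vanishes at four distinct slopes (finite for a suitable choice of axes), so $A_0=\dots=A_3=0$. Then the leaves of $\mathcal F_5$ satisfy $y''=0$ as well, contradicting Step 1. $\square$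

## 4. Perfect matchings, and why parity stops them

The first sensible idea for straightening all leaves is to use polynomials of degree $1$ in each $x_i$ that are compatible with projective transformations. Under $x\mapsto gx$, with $g=\frac{\alpha x+\beta}{\gamma x+\delta}$,
$$gx_a-gx_b=(\alpha\delta-\beta\gamma)(\gamma x_a+\delta)^{-1}(\gamma x_b+\delta)^{-1}(x_a-x_b),\tag{2}$$
so in a product of brackets the factor depends only on the number of brackets and on how often each index occurs.

**Lemma 2.** Let $\Phi$ be a tuple of $P$ polynomials in $x_1,\dots,x_N$ with real coefficients which defines a map $[\Phi]:\mathcal M_{0,N}\to\mathbf P^{P-1}$ that sends every leaf of every $\mathcal F_i$ into a line. If $[\Phi]$ is an immersion at a point $m$, the web is linearized near $m$ by a linear projection of $[\Phi]$ (a real one if $m$ is real).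

*Proof.* Fix three points at finite values, so that the other $n$ coordinates are local coordinates near $m$. That $[\Phi]$ is an immersion means that $\Phi$ and its $n$ partial derivatives at $m$ span an $(n+1)$-dimensional space. Choose a linear map $\varpi$ to $\mathbf C^{n+1}$ that is injective on this space, real if $m$ is real. Then $[\varpi\circ\Phi]$ is a local analytic diffeomorphism to $\mathbf P^n$ near $m$. As $\varpi$ is linear, leaves still go into lines. $\square$

**Proposition 3.** For odd $n\ge3$ the web is linearizable (Room's case).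

*Proof.* Now $N$ is even and $N\ge6$. Take all $\prod_{\{a,b\}\in M}(x_a-x_b)$, $M$ a perfect matching of $\{1,\dots,N\}$. By (2) all components get the same factor, and none vanishes, so $[\Phi]$ is well defined on $\mathcal M_{0,N}$. Each component has degree $1$ in each $x_i$, so $\Phi=A+x_iB$ along a leaf. For distinct $a,b,c,d$ take two matchings which agree except that one contains $\{a,b\},\{c,d\}$ and the other $\{a,c\},\{b,d\}$. The quotient of their components is $\pm\frac{(x_a-x_b)(x_c-x_d)}{(x_a-x_c)(x_b-x_d)}$. So all cross-ratios are functions of $[\Phi]$; with three points fixed, all other coordinates are functions of $[\Phi]$. Hence $[\Phi]$ is an immersion, and Lemma 2 applies. $\square$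

For $N=6$ the components are the $15$ products such as $(x_1-x_2)(x_3-x_4)(x_5-x_6)$.

For even $n$ this breaks down at one precise point: $N$ is odd. Not only are there no perfect matchings; the element $-1\in SL_2$ acts on $W^{\otimes N}$ by $(-1)^N=-1$, so $(W^{\otimes N})^{SL_2}=0$. The next idea is to let one point, say $x_1$, occur in two brackets. But then the $x_1$-leaf is in general a conic. For instance, let the partners of $x_1$ be $\{2,3\}$, $\{4,5\}$ or $\{6,7\}$. Then $\Phi=p_1v_1+p_2v_2+p_3v_3$ with $p_1=(x_1-x_2)(x_1-x_3)$ and so on, and with independent vectors $v_s$, since they have disjoint supports. The three quadratics are independent for generic points: they are when the double roots $0,1,-1$ are used, and independence is an open condition given by a nonzero polynomial. So the leaf is mapped to a conic that spans a plane.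

## 5. Two pairs of partners: proof of Theorem A

The way out is to allow exactly two pairs of partners, $\{2,3\}$ and $\{4,5\}$: two quadratic polynomials span only a line. The price is that $x_1$ and the others must be recoverable from so few products. Take $\Phi$ as in (1).

**Step 1: $[\Phi]$ is defined on $\mathcal M_{0,N}$.** In each component $x_1$ occurs in two brackets, each $x_a$ with $a\ge2$ in exactly one, and there are $2+n/2$ brackets. By (2) all components get the same factor, and they do not vanish on distinct points.

**Step 2: leaves go into lines.** This was checked in Section 1: along the $x_1$-leaf $[\Phi]$ stays on the line through $[v],[v']$, and along the $x_a$-leaf $\Phi=A+x_aB$.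

**Step 3: $[\Phi]$ is an immersion on a dense open set.** We recover all coordinates from $[\Phi]$. As in Proposition 3, quotients of components $\Phi_M$ give all cross-ratios of four points with indices in $S$, and the $\Phi'_{M'}$ give those with indices in $S'$. Since $N\ge9$, the indices $6,7,8$ lie in $S\cap S'$. Normalize $x_6=0$, $x_7=1$, $x_8=-1$. The cross-ratio of $x_a,x_6,x_7,x_8$ is an invertible Möbius function of $x_a$; as $S\cup S'=\{2,\dots,N\}$, all $x_a$ with $a\ge2$ are functions of $[\Phi]$. A quotient $\Phi_M/\Phi'_{M'}$ equals $\psi h$ with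
$$\psi=\frac{(x_1-x_2)(x_1-x_3)}{(x_1-x_4)(x_1-x_5)}$$
and $h\ne0$ depending only on the $x_a$, $a\ge2$. So $\psi$ is a function of $[\Phi]$ too. As a function of $x_1$ it is not constant, since its zeros and poles are different points. So $\partial\psi/\partial x_1\ne0$ off the zero set of a nonzero polynomial, that is, on a dense open set of real or complex points. There, a tangent vector killed by $d[\Phi]$ is killed by $dx_a$ for $a\ge2$ and by $d\psi$, hence also by $dx_1$, so it is $0$.

**Step 4: conclusion.** Lemma 2 gives a linearization near each point of this dense open set. This proves Theorem A. $\square$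

The condition $n\ge6$ is used in Step 3, where three common indices are needed. For $n=4$ the construction really fails. Then $S=\{4,5,6,7\}$ and $S'=\{2,3,6,7\}$ have three matchings each, and the identity $(x_a-x_b)(x_c-x_d)-(x_a-x_c)(x_b-x_d)+(x_a-x_d)(x_b-x_c)=0$ shows that each of the two families spans at most $2$ dimensions. So $[\Phi]$ has values in a $\mathbf P^3$ and cannot be an immersion of the $4$-dimensional $\mathcal M_{0,7}$. This is the failure of one construction. To exclude all linearizations we need a different kind of argument.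

## 6. Linear differential equations along the leaves

From here on $n\ge3$ and the ground field is $\mathbf C$. Let $f:U_0\to\mathbf P^n$ be a linearization on a small ball $U_0\subset\mathcal M_{0,N}$. Let $U\subset(\mathbf P^1)^N$ be the set of $N$-tuples whose class lies in $U_0$. It is stable under $PGL_2$ and isomorphic to $U_0\times PGL_2$, hence connected. Let $V=\mathbf C^{n+1}$ and let $F:U\to V$ be the pull-back of a lift of $f$, so that $F\circ g=F$ for $g\in PGL_2$. Subscripts denote partial derivatives $\partial_i=\partial/\partial x_i$.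

Three conventions. First, we shrink $U_0$ whenever useful and pass to small polydiscs; by connectedness, a holomorphic function that vanishes on an open set vanishes identically, and "generic" means on a dense open set. Second, $\rho F$ with $\rho$ nowhere zero is also called a lift; for it, invariance under $g$ holds only projectively. Third, we may move points to $\infty$ by a $g\in PGL_2$. An object which uses only derivatives in $x_j$ makes sense when other points are at $\infty$.

The vector fields $\sum_iP(x_i)\partial_i$ with $\deg P\le2$ are tangent to the $PGL_2$-orbits, so for the invariant lift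
$$\sum_iP(x_i)F_i=0\qquad(\deg P\le2).\tag{3}$$
Since $f$ is a local diffeomorphism, the $N=n+3$ vectors $F_i$ span the $n$-dimensional space $V/\langle F\rangle$, so their relations modulo $F$ form a space of dimension $3$, and (3) gives all of them. A relation supported on $n$ indices comes from a $P$ vanishing at three points, hence $P=0$. So *any $n$ of the $F_i$ are independent modulo $F$*. This stays true for every lift.

The $x_i$-leaf is immersed in a line $L_i$ spanned by $F,F_i$, so
$$F_{ii}=a_iF+b_iF_i .\tag{4}$$
Put
$$q_i=a_i-\tfrac12\partial_ib_i+\tfrac14b_i^2,\qquad \Omega_{ij}=\partial_jb_i-\partial_ib_j .\tag{5}$$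
Substituting $y=e^{\frac12\int b_i dx_i}v$ turns $y''=a_iy+b_iy'$ into $v''=q_iv$. We call $q_i$ the *potential*. Under $F\to\rho F$ one finds $b_i\to b_i+2\rho_i/\rho$, while $q_i$ and $\Omega_{ij}$ are unchanged. Along the leaf, $F=y_1A+y_2B$ with $y_1,y_2$ a basis of solutions of (4) and $A,B$ a basis of the $2$-space of $L_i$. So *the ratios of independent solutions of $y''=q_iy$ are exactly the projective coordinates of $L_i$*, read as functions of $x_i$. If $t$ is one of them, $(t')^{-1/2}$ and $t(t')^{-1/2}$ are solutions of $y''=q_iy$ and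
$$q_i=-\tfrac12\Big(\frac{t''}{t'}\Big)'+\tfrac14\Big(\frac{t''}{t'}\Big)^2 .\tag{6}$$
Two functions $t$ with the same $q_i$ differ by a Möbius transformation.

**Definition 2.** The pair $\{i,j\}$ is *planar* if $F,F_i,F_j,F_{ij}$ are dependent everywhere. Put $P_j=\{i:\{i,j\}\text{ planar}\}$ and $D_j=\{i\ne j:\partial_iq_j\not\equiv0\}$. For a planar pair write
$$F_{ij}=c_{ij}F+\lambda_{ji}F_i+\lambda_{ij}F_j,\qquad\kappa_{ij}=c_{ij}+\lambda_{ij}\lambda_{ji},\qquad\mu_{ji}=\lambda_{ji}-\tfrac12b_j .\tag{7}$$

Thus $\lambda_{ji}$ is the coefficient of $F_i$. Under $F\to\rho F$ we have $\lambda_{ji}\to\lambda_{ji}+\rho_j/\rho$, so $\mu_{ji}$ and the differences $\lambda_{ji}-\lambda_{jk}$ do not depend on the lift. Planarity does not either.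

**Example 1.** To see these quantities, forget the web and take just two variables, $x=x_j$ and $z=x_i$, with $F=(x^2-2xz,\,1,\,z)$. Then $F_{zz}=0$, $F_x=(2x-2z,0,0)$, $F_{xx}=\frac1{x-z}F_x$ and $F_{xz}=-\frac1{x-z}F_x$. Both families of curves lie on lines and the pair is planar. Here $a_i=b_i=0$, $a_j=0$, $b_j=\frac1{x-z}$, so $q_i=0$ and $q_j=\frac34\frac1{(x-z)^2}$: thus $i\in D_j$ and $j\notin D_i$. Moreover $c_{ij}=\lambda_{ji}=0$, $\lambda_{ij}=-\frac1{x-z}$, $\mu_{ji}=-\frac1{2(x-z)}$, $\Omega_{ij}=-\frac1{(x-z)^2}$. By contrast $F=(1,x,z,xz)$ is not planar, because $F,F_x,F_z,F_{xz}$ are independent.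

Finally, from $F\circ g=F$ we get $F_j(x)=F_j(gx)g'(x_j)$, $F_{jj}(x)=F_{jj}(gx)g'(x_j)^2+F_j(gx)g''(x_j)$ and $F_{ij}(x)=F_{ij}(gx)g'(x_i)g'(x_j)$. Hence at $x_j$ we have $a_j(x)=a_j(gx)g'^2$, $b_j(x)=b_j(gx)g'+g''/g'$ and $\lambda_{ji}(x)=\lambda_{ji}(gx)g'$. The Schwarzian derivative of a Möbius map is $0$, so
$$q_j(x)=q_j(gx)g'(x_j)^2,\qquad \mu_{ji}(x)=\mu_{ji}(gx)g'(x_j)-\tfrac12\tfrac{g''}{g'}(x_j).\tag{8}$$
Differentiating the first law at $g=1$,
$$\sum_kP(x_k)\partial_kq_j+2P'(x_j)q_j=0\qquad(\deg P\le2).\tag{9}$$
A consequence of (8): if $q_j$ does not depend on $x_a$ on the part of $U$ where some other point $x_o$ is at $\infty$, then $\partial_aq_j\equiv0$. Indeed, transport $x_o$ to $\infty$ by a $g$ that depends on $x_o$ only. The same works with several points fixed, as long as they are not $x_j$ or $x_a$.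

Here is the guiding observation. In Theorem A the coordinate of $L_1$ is $\psi$, of degree $2$ in $x_1$, so $q_1\ne0$. We shall see in Lemma 10 that if all $q_j$ vanish then $N$ is even. So for even $n$ some $q_j$ is nonzero, and the plan is to study on which points $q_j$ can depend, that is, the sets $D_j$.

## 7. Compatibility of mixed derivatives

**Lemma 4.** If $\{i,j\}$ is not planar, then $\Omega_{ij}=0$ and $\partial_iq_j=\partial_jq_i=0$. In particular $D_j\subset P_j$.

*Proof.* We compute $F_{iijj}$ in two ways. From (4), $F_{iij}=\partial_ja_i\,F+a_iF_j+\partial_jb_i\,F_i+b_iF_{ij}$, hence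
$$F_{iijj}=\partial_j^2a_i\,F+2\partial_ja_i\,F_j+a_i(a_jF+b_jF_j)+\partial_j^2b_i\,F_i+2\partial_jb_i\,F_{ij}+b_i(\partial_ia_j\,F+a_jF_i+\partial_ib_j\,F_j+b_jF_{ij}).$$
This equals the expression with $i,j$ exchanged, and generically $F,F_i,F_j,F_{ij}$ are independent. The coefficient of $F_{ij}$ gives $2\partial_jb_i+b_ib_j=2\partial_ib_j+b_ib_j$, so $\Omega_{ij}=0$. The coefficient of $F_i$ is $\partial_j^2b_i+b_ia_j$ in the first expression and $2\partial_ia_j+a_jb_i+b_j\partial_jb_i$ in the second, so $\partial_j^2b_i=2\partial_ia_j+b_j\partial_jb_i$. Therefore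
$$\partial_iq_j=\partial_ia_j-\tfrac12\partial_i\partial_jb_j+\tfrac12b_j\partial_ib_j=\tfrac12(\partial_j^2b_i-b_j\partial_jb_i-\partial_i\partial_jb_j+b_j\partial_ib_j)=0,$$
using $\partial_jb_i=\partial_ib_j$. By symmetry $\partial_jq_i=0$. $\square$

**Lemma 5.** If $\{i,j\}$ is planar:
(a) $\partial_jb_i=\kappa_{ij}+\partial_i\lambda_{ji}$ and $\partial_ib_j=\kappa_{ij}+\partial_j\lambda_{ij}$;
(b) $q_j=\partial_j\mu_{ji}+\mu_{ji}^2$;
(c) $\partial_iq_j=\frac12(\partial_j+2\mu_{ji})\Omega_{ij}$.

*Proof.* Write $c=c_{ij}$, $\beta=\lambda_{ji}$, $\gamma=\lambda_{ij}$, $\kappa=c+\beta\gamma$, $\mu=\mu_{ji}$.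

**Step 1: third derivatives.** We compare $\partial_jF_{ii}$ with $\partial_iF_{ij}$ in the basis $F,F_i,F_j$. We have
$$\partial_jF_{ii}=(\partial_ja_i+b_ic)F+(\partial_jb_i+b_i\beta)F_i+(a_i+b_i\gamma)F_j,$$
$$\partial_iF_{ij}=(\partial_ic+\beta a_i+\gamma c)F+(c+\partial_i\beta+\beta b_i+\beta\gamma)F_i+(\partial_i\gamma+\gamma^2)F_j.$$
The coefficient of $F_i$ gives $\partial_jb_i=\kappa+\partial_i\beta$. Exchanging $i,j$ (and $\beta,\gamma$) we get
$$\partial_ib_j=\kappa+\partial_j\gamma,\qquad a_j+b_j\beta=\partial_j\beta+\beta^2,\qquad \partial_ia_j+b_jc=\partial_jc+\gamma a_j+\beta c.\tag{10}$$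
This proves (a). For (b): $\partial_j\mu+\mu^2=\partial_j\beta+\beta^2-\beta b_j-\frac12\partial_jb_j+\frac14b_j^2=a_j-\frac12\partial_jb_j+\frac14b_j^2=q_j$.

**Step 2: the derivative of $\kappa$.** This isolates $\Omega_{ij}$. From (10), $\partial_jc=\partial_ia_j+b_jc-\gamma a_j-\beta c$ and $a_j=\partial_j\beta+\beta^2-b_j\beta$. Hence
$$\begin{aligned}\partial_j\kappa&=\partial_jc+\gamma\partial_j\beta+\beta\partial_j\gamma\\&=\partial_i\partial_j\beta+2\beta\partial_i\beta-\beta(\partial_ib_j-\partial_j\gamma)-b_j(\partial_i\beta-\kappa)-\beta\kappa\\&=\partial_i\partial_j\beta+2\mu(\partial_i\beta-\kappa),\end{aligned}$$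
because $\partial_ib_j-\partial_j\gamma=\kappa$ and $2\beta-b_j=2\mu$. Inserting $\kappa=\partial_jb_i-\partial_i\beta$ gives $(\partial_j+2\mu)(\partial_jb_i-2\partial_i\beta)=0$. Since $\Omega_{ij}-2\partial_i\mu=\partial_jb_i-2\partial_i\beta$, this says $(\partial_j+2\mu)(\Omega_{ij}-2\partial_i\mu)=0$. By (b), $\partial_iq_j=(\partial_j+2\mu)\partial_i\mu$, and (c) follows. $\square$

In Example 1, $\frac12(\partial_x+2\mu_{ji})\Omega_{ij}=\frac12\big(\frac2{(x-z)^3}+\frac1{(x-z)^3}\big)=\frac32\frac1{(x-z)^3}=\partial_zq_j$, as it should be.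

**Lemma 6.** Let $j\ne k$ be in $P_i$.
(a) If $\lambda_{ij}\equiv\lambda_{ik}$, then $\partial_iq_j=\partial_iq_k=0$.
(b) If $\lambda_{ij}\not\equiv\lambda_{ik}$, then $F_{jk}\in\langle F,F_i,F_j,F_k\rangle$.
(c) If $i\in D_j$ and $k\in P_i\setminus\{j\}$, then $F_{jk}\in\langle F,F_i,F_j,F_k\rangle$.

*Proof.* Put $F_{ij}=cF+\beta F_i+\gamma F_j$ and $F_{ik}=c'F+\beta'F_i+\gamma'F_k$, so $\gamma=\lambda_{ij}$, $\gamma'=\lambda_{ik}$. Expanding $\partial_kF_{ij}=\partial_jF_{ik}$,
$$\begin{aligned}(\gamma-\gamma')F_{jk}={}&(\partial_jc'-\partial_kc+\beta'c-\beta c')F+(\partial_j\beta'-\partial_k\beta)F_i\\&+(c'+\beta'\gamma-\partial_k\gamma)F_j+(\partial_j\gamma'-c-\beta\gamma')F_k .\end{aligned}\tag{11}$$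
Since $n\ge3$, the vectors $F,F_i,F_j,F_k$ are independent. If $\gamma\not\equiv\gamma'$ this gives (b) on a dense set, hence everywhere. If $\gamma\equiv\gamma'$, independence gives $\partial_j\gamma=c+\beta\gamma=\kappa_{ij}$. By Lemma 5(a), $\partial_ib_j=2\kappa_{ij}$, so $\Omega_{ij}=\kappa_{ij}+\partial_i\lambda_{ji}-2\kappa_{ij}=\partial_i\lambda_{ji}-\frac12\partial_ib_j=\partial_i\mu_{ji}$. Then Lemma 5(c),(b) give $\partial_iq_j=\frac12(\partial_j+2\mu_{ji})\partial_i\mu_{ji}=\frac12\partial_iq_j$, so $\partial_iq_j=0$. The coefficient of $F_j$ gives $\partial_k\gamma'=\kappa_{ik}$, and in the same way $\partial_iq_k=0$. This is (a). In (c), $j\in P_i$ by Lemma 4, and (a) excludes $\lambda_{ij}\equiv\lambda_{ik}$, so (b) applies. $\square$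

**Lemma 7.** If $i\in D_j$ and $k\notin P_i\cup P_j\cup\{i,j\}$, then $\Omega_{ij}\not\equiv0$ and $\partial_k\Omega_{ij}=\partial_k\mu_{ji}=\partial_k\mu_{ij}=0$.

*Proof.* By Lemma 5(c), $\Omega_{ij}\not\equiv0$. From (5),
$$\partial_k\Omega_{ij}+\partial_i\Omega_{jk}+\partial_j\Omega_{ki}=0,\tag{12}$$
and $\Omega_{ik}=\Omega_{jk}=0$ by Lemma 4, so $\partial_k\Omega_{ij}=0$. Also $\partial_kq_j=\partial_kq_i=0$ by Lemma 4. Applying $\partial_k$ to Lemma 5(c) for $(i,j)$ and for $(j,i)$ gives $\Omega_{ij}\partial_k\mu_{ji}=0$ and $\Omega_{ji}\partial_k\mu_{ij}=0$. $\square$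

## 8. The endomorphism $A_j$ and full vertices

We now bound $|P_j|$, hence $|D_j|$. Let $W_j=V/\langle F,F_j\rangle$, of dimension $n-1$, and let $w_i$ be the image of $F_i$, $i\ne j$. Any $n-1$ of the $w_i$ are independent. By (3), the relations among the $w_i$ are $\sum_{i\ne j}P(x_i)w_i=0$, $\deg P\le2$. Applying $\partial_j$ to (3) we get $\sum_iP(x_i)F_{ij}+P'(x_j)F_j=0$, and since $F_{jj}\in\langle F,F_j\rangle$ the images of the $F_{ij}$ satisfy the same relations. So there is $A_j\in\mathrm{End}(W_j)$ with $A_jw_i=F_{ij}$ mod $\langle F,F_j\rangle$ for all $i\ne j$. For another lift $\rho F$ it becomes $A_j+\rho_j/\rho$. By (7), *$i\in P_j$ if and only if $w_i$ is an eigenvector of $A_j$ everywhere, and the eigenvalue is $\lambda_{ji}$.*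

**Definition 3.** The index $j$ is *full* if $A_j$ is scalar (everywhere).

For example, if a linearization has a lift $F=Y+he$ with $e\in V$ constant and $Y$ independent of $x_j$, then $F_j=h_je$ and $F_{ij}=h_{ij}e\in\langle F_j\rangle$, so $A_j=0$ for this lift and $j$ is full. The next lemma says that this is the general shape.

**Lemma 8.** Either $|P_j|\le n-1$, or $j$ is full. If $j$ is full, the lines $L_j$ all pass through a fixed point $[e]$, and projection from $[e]$ gives a linearization of $\boldsymbol{\mathcal W}_{0,N-1}$ in $\mathbf P^{n-1}$ by the points $\ne j$.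

*Proof.* **Step 1: the alternative.** Suppose $n$ of the $w_i$ are eigenvectors. Then $n-1$ of them form a basis, and the last is a combination of these with all coefficients nonzero, because any $n-1$ are independent. So all eigenvalues agree and $A_j$ is a scalar $\lambda$.

**Step 2: the common point.** Let $A_j=\lambda$ and $R=F_j-\lambda F$. Use as variables $x_j$ and $n-1$ further $x_i$, three points $\neq j$ being fixed. Then $\partial_iR\equiv A_jw_i-\lambda w_i=0$ mod $\langle F,F_j\rangle=\langle F,R\rangle$, and also $\partial_jR\in\langle F,R\rangle$. So $dR=\tau F+\omega R$ with $1$-forms $\tau,\omega$. Take $d$ and reduce modulo $\langle F,R\rangle$: $0\equiv-\tau\wedge dF-\omega\wedge dR\equiv-\tau\wedge dF$. Here $dF\equiv\sum w_idx_i$ over the $n-1\ge2$ free indices $i\ne j$, and these $w_i$ are independent. So $\tau\wedge dx_i=0$ for at least two values of $i$, hence $\tau=0$. Then $dR=\omega R$, and $[R]=[e]$ is constant. It lies on every $L_j$.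

**Step 3: the projection.** Modulo $e$, $F_j=\lambda F+R\equiv\lambda F$, so $[F\text{ mod }e]$ does not depend on $x_j$. As $\langle F,e\rangle=\langle F,F_j\rangle$ and the $n-1$ vectors $w_i$ are independent, it is a local diffeomorphism from $\mathcal M_{0,N-1}$ to $\mathbf P(V/e)=\mathbf P^{n-1}$. A projection maps lines to lines. $\square$

**Lemma 9.** If $q_j\not\equiv0$ then $|D_j|\ge2$. If $D_j=\{i,i'\}$, then with a constant $c\ne0$
$$q_j=c\,\frac{(x_i-x_{i'})^2}{(x_j-x_i)^2(x_j-x_{i'})^2}.\tag{13}$$

*Proof.* Suppose $D_j\subset\{i\}$. At a given point use (9) with $P(y)=(y-x_j)(y-x_i)$, coefficients frozen at this point. All terms with derivatives of $q_j$ vanish and $2(x_j-x_i)q_j=0$ remains. So $q_j\equiv0$. If $D_j=\{i,i'\}$, let $Q$ be the fraction in (13). By (2) it satisfies $Q(x)=Q(gx)g'(x_j)^2$, hence (9). So the function $q_j/Q$ of $x_j,x_i,x_{i'}$ satisfies $\sum_kP(x_k)\partial_k(q_j/Q)=0$, the sum over $k\in\{j,i,i'\}$. As $P$ takes arbitrary values at three distinct points, all three derivatives vanish. $\square$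

The map of Theorem A shows these numbers at work. There $q_1$ is computed from $\psi$ by (6), it is not zero because $\psi$ has degree $2$ in $x_1$, and it is unchanged under $x_2\leftrightarrow x_3$, under $x_4\leftrightarrow x_5$, and under $\psi\to1/\psi$, that is, under exchange of the two pairs. By Lemma 9, $D_1\neq\emptyset$, so by symmetry $D_1=\{2,3,4,5\}$. By Lemmas 4 and 8, a non-full index has $|D_j|\le n-1$; this leaves room for four elements when $n\ge6$, but not when $n=4$.

## 9. Zero potentials force invariants

**Lemma 10.** If all $q_j\equiv0$, then $[F]=[P_0:\dots:P_n]$ with $P_k\in(W^{\otimes N})^{SL_2}$ linearly independent. In particular $N$ is even.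

*Proof.* **Step 1: rationality.** We work on a small polydisc with a basis of $V$ for which $F_0$ (here the $0$-th component) has no zero. The solutions of $y''=0$ are affine, so in each variable $F$ is proportional to $A+x_jB$ with $A,B$ independent. Hence each quotient $h$ of components by the $0$-th one is Möbius or constant in each variable separately. Such an $h$ is rational, by induction on the number of variables. Write the variables as $(x,y)$ with $x$ a single one. If $\partial_xh\equiv0$, then $h$ is a function of $y$. Otherwise choose three values $x^{(1)},x^{(2)},x^{(3)}$. The functions $h(x^{(s)},y)$ are rational by induction, and for generic $y$ they are distinct. A Möbius map preserves cross-ratios, so the cross-ratio of $h(x,y),h(x^{(1)},y),h(x^{(2)},y),h(x^{(3)},y)$ equals that of $x,x^{(1)},x^{(2)},x^{(3)}$, and this determines $h(x,y)$ rationally.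

**Step 2: degree one in each variable.** By Step 1, $[F]=[P_0:\dots:P_n]$ with polynomials without common factor. By Gauss's lemma they have no common factor in $K[x_j]$, where $K$ is the field of rational functions of the other variables; a Bézout relation shows that for generic values of the other variables they have no common zero in $x_j$. For such values $P=r(x_j)(A+x_jB)$ with a rational function $r$ and $A,B$ independent. A linear form with value $1$ on $A$ and $0$ on $B$ shows that $r$ is a polynomial; having no zero, it is constant. So all $P_k$ have degree $\le1$ in $x_j$, and some $P_k$ has degree exactly $1$, since $B\ne0$. Thus $P_k\in W^{\otimes N}$. They are linearly independent because $f$ is a local diffeomorphism.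

**Step 3: invariance.** For $g\in SL_2$ near $1$, $[P|g]=[P]$, so $P|g=\chi P$ with a rational function $\chi$. As the $P_k$ have no common factor, $\chi$ is a polynomial. As $P|g$ has degree $\le1$ in $x_j$ and $P$ has degree exactly $1$, $\chi$ has degree $0$ in each $x_j$. So $\chi=\chi(g)$ is a constant, and $g\mapsto\chi(g)$ is a local homomorphism to $\mathbf C^*$. Its differential vanishes since $\mathfrak{sl}_2=[\mathfrak{sl}_2,\mathfrak{sl}_2]$. So $P|g=P$ near $1$, and then for all $g$, as both sides are polynomial in the entries of $g$. Finally $P|(-1)=(-1)^NP$, so $N$ is even. $\square$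

## 10. Two points moving in a plane

Let $\{i,j\}$ be planar. Freeze all other points and write $x=x_j$, $z=x_i$. The second derivatives of $F$ lie in $E=\langle F,F_x,F_z\rangle$, so this $3$-dimensional space is constant: $[F(x,z)]$ moves in the plane $\mathbf P(E)$. The leaf with $z$ fixed lies on a line $L_j(z)$, the leaf with $x$ fixed on a line $L_i(x)$, whose $2$-space we call $\ell(x)$. Neither line is constant, since $F,F_x,F_z$ are independent.

**Definition 4.** For $i\in P_j$, we say that $i$ is *concurrent for* $j$ if, for all frozen values, the lines $L_j(z)$ pass through a common point $[e]$, the *vertex* (which may depend on the frozen values).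

In Example 1 the lines $L_j(z)$ pass through $[1:0:0]$, so there $i$ is concurrent for $j$.

**Lemma 11.** Suppose that, for some frozen values, the lines $L_j(z)$ pass through $[e]$.
(a) For a suitable lift, $F=H(x,z)e+Y(z)$ with $Y$ in a complement of $\langle e\rangle$ in $E$. For each $z$, $H(\cdot,z)$ is a projective coordinate on $L_j(z)$ with pole at $[e]$. In $F_{zz}=aF+bF_z$ the functions $a,b$ do not depend on $x$. In particular $q_i$ does not depend on $x$ on this surface.
(b) $G=\partial_xH$ satisfies $G_{zz}=aG+bG_z$, an equation with potential $q_i$. So $G=c_1(x)y_1(z)+c_2(x)y_2(z)$ with a basis $y_1,y_2$ of its solutions. If $q_j$ depends on $z$ on this surface, then $c_1,c_2$ are independent.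

*Proof.* Modulo $e$ the direction of $F$ is that of $L_j(z)$, so after rescaling $F$ mod $e$ depends only on $z$. This gives $F=He+Y(z)$. Since $e\in\langle F,F_x\rangle$ and $F,F_x,F_z$ span $E$, the classes $\bar Y,\bar Y_z$ in $E/e$ are independent. From $\bar Y_{zz}=a\bar Y+b\bar Y_z$ we see that $a,b$ depend only on $z$. The $e$-component of $F_{zz}=aF+bF_z$ is $H_{zz}=aH+bH_z$; differentiate in $x$. If $c_1,c_2$ were dependent, we would have $G=c(x)y(z)$ and $H=C(x)y(z)+y_0(z)$ with $C'=c$. Then $C(x)$ would be a projective coordinate on every $L_j(z)$, and $q_j$ would not depend on $z$. $\square$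

So in (b) the functions $G(\cdot,z)$ span exactly $\langle c_1,c_2\rangle$, and the functions $G(x,\cdot)$ span exactly the solution space $\langle y_1,y_2\rangle$.

**Lemma 12.** If $i\in D_j$, then $j\in D_i$ or $i$ is concurrent for $j$.

*Proof.* Suppose $\partial_jq_i\equiv0$ and $i$ is not concurrent for $j$. Let $\alpha(z)\in E^*$ be an equation of $L_j(z)$, with kernel $\langle F,F_x\rangle$. Non-concurrence for some frozen values means $\alpha\wedge\alpha'\wedge\alpha''\ne0$ somewhere, and this persists for nearby frozen values. For all these we show that $q_j$ does not depend on $z$. Then $\partial_iq_j\equiv0$, a contradiction.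

**Step 1: a function space for each $x$.** Put $G_x=\{z\mapsto\alpha(z)(v):v\in\ell(x)\}$. The vector $F(x,z)$ spans $\ell(x)\cap\ker\alpha(z)$. Write $F(x,z)=\rho\,(y_1(z)e_1+y_2(z)e_2)$ with a basis $e_1,e_2$ of $\ell(x)$ and solutions $y_1,y_2$ of $y''=q_iy$. A linear form on $\ell(x)$ vanishing at $F(x,z)$ is proportional to $v_1e_1+v_2e_2\mapsto y_1v_2-y_2v_1$. So $G_x=\sigma_x\cdot\mathrm{Sol}$, where $\mathrm{Sol}$ is the solution space of $y''=q_i(z)y$, *independent of $x$*, and $\sigma_x$ has no zeros.

**Step 2: all of $E$ as functions.** By non-concurrence the $\alpha(z)$ span $E^*$, so $v\mapsto\alpha(\cdot)(v)$ is an isomorphism of $E$ onto a space $G$ of functions of $z$, sending $\ell(x)$ to $G_x$. Take $x_0,x_1$ with $\ell(x_0)\ne\ell(x_1)$, and $\sigma=\sigma_{x_0}$. The planes $G_{x_0},G_{x_1}$ share a nonzero element $\sigma m_1=\sigma_{x_1}m_0$ with $m_0,m_1\in\mathrm{Sol}$. So $G_{x_1}=\sigma\frac{m_1}{m_0}\mathrm{Sol}$. As $G_{x_1}\neq G_{x_0}$, $m_0$ and $m_1$ are independent. Hence $G=\frac\sigma{m_0}(m_0\mathrm{Sol}+m_1\mathrm{Sol})=\frac{\sigma}{m_0}\mathrm{Sym}^2\mathrm{Sol}$,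 where $\mathrm{Sym}^2\mathrm{Sol}=\langle m_0^2,m_0m_1,m_1^2\rangle$.

**Step 3: every $G_x$ is a multiple by an element of $\mathrm{Sol}$.** For any $x$ put $\theta=\sigma_xm_0/\sigma$. Then $\theta\,\mathrm{Sol}\subset\mathrm{Sym}^2\mathrm{Sol}$. The quadratic forms $Q_0=\theta m_0$, $Q_1=\theta m_1$ satisfy $Q_0m_1=Q_1m_0$, an identity of forms in $m_0,m_1$ because $m_1/m_0$ is not constant. So $m_0$ divides $Q_0$, and $\theta=:m_x\in\mathrm{Sol}$. Thus $G_x=\frac\sigma{m_0}m_x\mathrm{Sol}$.

**Step 4: a coordinate independent of $z$.** For a value $z_1$ with $m_0(z_1)\ne0$ we have $m_x(z_1)\ne0$. The vector $F(x,z_1)$ corresponds, up to a factor, to the element of $G_x$ vanishing at $z_1$, which is $\frac\sigma{m_0}m_xs$ with $s\in\mathrm{Sol}$, $s(z_1)=0$. Multiplication by $\frac\sigma{m_0}s$ is linear and injective, so $x\mapsto[m_x]\in\mathbf P(\mathrm{Sol})$ is a projective coordinate on $L_j(z_1)$. It does not depend on $z_1$. Hence $q_j$ does not depend on $z$. $\square$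

## 11. Ramification where two points meet

The following notion refers to what happens at $x_j=x_i$, outside of $U$. We reach it by analytic continuation.

**Definition 5.** For $i\in D_j$, we say that $j$ is *ramified along* $i$ if some ratio $t_j$ of solutions of $y''=q_jy$ is a rational function of $x_j$ and $(x_k)_{k\in D_j}$ which, for generic fixed $x_k$ ($k\neq j$), vanishes at $x_j=x_i$ to exact order $w\ge2$.

In Example 1, $t_j=(x-z)^2$, which vanishes to order $2$ at $x=z$.

**Lemma 13.** It is impossible that $i\in D_j$, $j\in D_i$, $j$ is ramified along $i$ and $i$ is ramified along $j$.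

*Proof.* By Lemma 4 the pair is planar. Freeze the other points generically.

**Step 1: a map defined across $x=z$.** Write $t_j=(x-z)^wr_2/r_1$ with polynomials $r_1,r_2$ in $x$ and the $x_k$, not divisible by $x-z$. For a suitable disc $\Delta$ of values $z$, both are nonzero at $x=z\in\Delta$. As $t_j$ is a projective coordinate on $L_j(z)$, $F$ is proportional to
$$\varphi(x,z)=(x-z)^wr_2X(z)+r_1Y(z),$$
with $X,Y$ holomorphic and independent at each point of $\Delta$: write $F=y_1X+y_2Y$ with solutions of $F_{xx}=a_jF+b_jF_x$ of ratio $y_1/y_2=t_j$, and solve for $X,Y$ from $F,F_x$ at a fixed $x$. The map $\varphi$ is holomorphic on $\mathbf C\times\Delta$, and by analytic continuation $\varphi\wedge\varphi_z\wedge\varphi_{zz}=0$ there. Write $\varphi_{zz}=a\varphi+b\varphi_z$ with meromorphic $a,b$, which is possible since $\varphi\wedge\varphi_z\not\equiv0$. Its potential equals $q_i$ on an open set. As $t_i$ is rational, $q_i$ is a rational function of $x,z$ by (6), so the potential is $q_i$ everywhere.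

**Step 2: ramification of the other curve.** Take $x\in\Delta$ generic. Then $\varphi(x,\cdot)\wedge\varphi_z(x,\cdot)\not\equiv0$ on $\Delta$, so $\varphi(x,\cdot)$ stays in a fixed $2$-space. At $z=x$ it is $r_1Y\ne0$. Its projective coordinate has the same potential as $t_i$, so it is a Möbius function of $t_i$, as a function of $z\in\Delta$. Since $t_i$ vanishes at $z=x$ to an order $\ge2$, the coordinate is ramified there, and so $\varphi\wedge\varphi_z=0$ at $z=x$.

**Step 3: concurrence.** As $w\ge2$, at $z=x$ we have $\varphi=r_1Y$ and $\varphi_z=(\partial_zr_1)Y+r_1Y'$. By Step 2, $Y\wedge Y'=0$ at generic points of $\Delta$, hence everywhere, so $[Y]=[e]$ is constant and all lines $L_j(z)$ pass through $[e]$. By Lemma 11(a), $q_i$ does not depend on $x=x_j$ on this surface. This holds for generic frozen values, so $\partial_jq_i\equiv0$, contradicting $j\in D_i$. $\square$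

**Lemma 14.** Let $D_j=\{i,i'\}$ and write $c=(\nu^2-1)/4$ in (13) with $\operatorname{Re}\nu\ge0$. Then $\nu$ is an integer $\ge2$. Hence $j$ is ramified along $i$ and along $i'$, with $t_j=\big(\frac{x_j-x_i}{x_j-x_{i'}}\big)^{\pm\nu}$.

*Proof.* Put $x_{i'}=\infty$ and freeze the other points except $x=x_j$, $z=x_i$. Then $q_j=c/(x-z)^2$, with solutions $(x-z)^{(1\pm\nu)/2}$, whose ratio is $(x-z)^\nu$; for $\nu=0$ a ratio is $\log(x-z)$. So $F$ is proportional to $\varphi=(x-z)^\nu X(z)+Y(z)$, or to $\varphi=\log(x-z)X(z)+Y(z)$ if $\nu=0$, with $X,Y$ independent on a disc $\Delta$. This $\varphi$ continues along all paths in $\{x\in\mathbf C,\ z\in\Delta,\ x\ne z\}$, and $\varphi\wedge\varphi_z\wedge\varphi_{zz}=0$ persists. For generic $x\in\Delta$, $\varphi(x,\cdot)\wedge\varphi_z(x,\cdot)\not\equiv0$ on the (connected) universal cover of $\Delta\setminus\{x\}$; otherwise $\varphi\wedge\varphi_z$ would vanish on an open set, hence everywhere. So all continuations of $\varphi(x,\cdot)$ over $\Delta\setminus\{x\}$ lie in one $2$-space $\ell(x)$.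

If $\nu\notin\mathbf Z$ or $\nu=0$, let $z$ turn once around $x$ and subtract: a nonzero multiple of $X(z)$ lies in $\ell(x)$, hence so does $Y(z)$, for all $z$. Then $L_j(z)$ is constant, which is absurd. So $\nu$ is a positive integer, and $\nu\ne1$ as $c\ne0$. By (8), with $x_{i'}$ finite the ratio becomes $\big(\frac{x_j-x_i}{x_j-x_{i'}}\big)^{\nu}$. It vanishes to order $\nu\ge2$ at $x_i$, and its inverse does so at $x_{i'}$. $\square$

**Lemma 15.** If $D_j=\{i,i'\}$, then $i,i'$ are not both concurrent for $j$. Hence some $i\in D_j$ satisfies $j\in D_i$.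

*Proof.* Let $t=\big(\frac{x_j-x_i}{x_j-x_{i'}}\big)^\nu$, and let $B_i,B_{i'}\in L_j$ be the points where $t=0$ and $t=\infty$.

**Step 1: if $i$ is concurrent, the vertex is $B_{i'}$ and $\nu=2$.** Put $x_{i'}=\infty$ and use Lemma 11 with $x=x_j$, $z=x_i$. On $L_j(z)$ the coordinate $H$ is a Möbius function of $(x-z)^\nu$ with coefficients depending on $z$. So, with $C=C(z)$, either
$$G=C\,\frac{(x-z)^{\nu-1}}{((x-z)^\nu-R(z))^2}\qquad\text{or}\qquad G=C\,(x-z)^{\nu-1}.$$
By Lemma 11(b), all $G(\cdot,z)$ lie in a space spanned by two rational functions, so their poles lie in a fixed finite set. In the first form with $R\not\equiv0$, the poles for generic $z$ are the $\nu$ roots of $(x-z)^\nu=R(z)$, whose sum $\nu z$ takes infinitely many values: a contradiction. With $R\equiv0$ the pole is $x=z$, again a contradiction. So $G=C(x-z)^{\nu-1}$. Then $H$ is an affine function of $t=(x-z)^\nu$, and its pole, the vertex $[e]$, is $B_{i'}$. The polynomials $(x-z)^{\nu-1}$ span $\nu$ dimensions as $z$ varies, so $\nu\le2$, and $\nu=2$.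

**Step 2: the curve traced by $B_i$.** The functions $G(x,\cdot)=C(z)(x-z)$ span the solution space $\langle C,Cz\rangle$ of Lemma 11(b). Since $\bar Y$ satisfies the same equation with values in $E/e$, $\bar Y=C(z)(\bar c_0+z\bar c_1)$. Also $H=\frac12C(x-z)^2+h_0(z)$. Dividing the lift by $C$ and rescaling $e$ we get $F=(x-z)^2e+y_0(z)e+c_0+zc_1$ with $e,c_0,c_1$ a basis of $E$. For this lift $F_{zz}=aF+bF_z$ reads $0=a(\bar c_0+z\bar c_1)+b\bar c_1$ modulo $e$, so $a=b=0$ and $F_{zz}=0$. So $y_0=-z^2$ up to an affine function of $z$, which we absorb in $c_0,c_1$. (This is Example 1.) At $t=0$, that is $x=z$, we get $B_i=[-z^2e+zc_1+c_0]$: as $x_i$ varies, $B_i$ traces a conic that spans $\mathbf P(E)$.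

**Step 3: both cannot be concurrent.** If $i'$ is concurrent as well, then by symmetry its vertex is $B_i$. So $B_i$ does not depend on $x_{i'}$. Then $\mathbf P(E)$, the span of the curve $x_i\mapsto B_i$, does not depend on $x_{i'}$ either. So $F\in E$ when $x_i,x_{i'},x_j$ all vary, and $F,F_i,F_{i'},F_j$ are dependent. This contradicts $n\ge3$.

The last claim now follows from Lemma 12. $\square$

## 12. Six points: every linearization comes from invariants

We prove Theorem C; here $n=3$.

**Step 1: all $D_j$ are small.** A full index would, by Lemma 8, give a linearization of $\boldsymbol{\mathcal W}_{0,5}$, which Proposition 1 excludes. So $|D_j|\le|P_j|\le2$ for all $j$, by Lemmas 4 and 8.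

**Step 2: all $q_j$ vanish.** Suppose $q_j\not\equiv0$. Then $|D_j|=2$ by Lemma 9, and Lemma 15 gives $i\in D_j$ with $j\in D_i$. In particular $q_i\not\equiv0$, so $|D_i|=2$ too. By Lemma 14, $j$ is ramified along $i$ and $i$ is ramified along $j$. This contradicts Lemma 13.

**Step 3: conclusion.** Lemma 10 gives the form stated in Theorem C. $\square$

## 13. Seven points: eigenvalues of $A_j$

From now on $n=4$, $N=7$, and we suppose that a linearization exists. Then $\dim V=5$ and $\dim W_j=3$.

**Lemma 16.** No index is full.

*Proof.* Suppose $7$ is full. By Lemma 8 and Theorem C, with suitable coordinates of $V$ ($e$ last) and a suitable lift, $F=(P_0,\dots,P_3,h)$ with $P_k\in(W^{\otimes6})^{SL_2}$ in the variables $x_1,\dots,x_6$. For $i\le6$, $\partial_i^2P=0$ and $P,\partial_iP$ are independent, so $a_i=b_i=0$ in (4), and $\partial_i^2h=0$. So $h_{x_7}:=h(\cdot,x_7)\in W^{\otimes6}$.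

For $g\in SL_2$ near $1$ we have $P(gx)=J^{-1}P(x)$ with $J=\prod_{i\le6}(\gamma x_i+\delta)$. As $[F(gx)]=[F(x)]$, also $h(gx)=J^{-1}h(x)$, that is, $h_{gx_7}|g=h_{x_7}$. If $g$ fixes $x_7$, this says that $h_{x_7}$ is fixed by $g$. So $h_{x_7}$ is killed by the Lie algebra of a Borel subgroup: it is $0$ or a highest weight vector of weight $0$. Such a vector generates the trivial representation, so $h_{x_7}$ is $SL_2$-invariant, for every $x_7$. Then $h_{gx_7}=h_{gx_7}|g=h_{x_7}$ for $g$ near $1$: $h$, and hence $F$, does not depend on $x_7$. This is absurd. $\square$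

So $|P_j|\le3$ for all $j$. By Lemma 10 and since $N=7$ is odd, *some $q_j\not\equiv0$; for each such $j$, $|D_j|\in\{2,3\}$* by Lemma 9. It remains to exclude both values.

If $|D_j|=3$ then $P_j=D_j$. Say $D_j=\{1,2,3\}$. Then $w_1,w_2,w_3$ is an eigenbasis of $A_j$ with eigenvalues $\lambda_{j1},\lambda_{j2},\lambda_{j3}$. These are not all identically equal, since $j$ is not full.

**Lemma 17.** If $|D_j|=3$, two of the three eigenvalues are identically equal.

*Proof.* Suppose no two of $\lambda_{j1},\lambda_{j2},\lambda_{j3}$ are identically equal. Put $I=\{j,1,2,3\}$ and let $K=\{k,l,m\}$ be the other indices. We work on a small polydisc where the eigenvalues are pairwise distinct.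

**Step 1: $I$ and $K$ are not linked.** We show $P_A\subset I$ for $A\in I$. For $A=j$ this holds. Let $\{a,b,c\}=\{1,2,3\}$ and $k'\in P_a\setminus\{j\}$. As $a\in D_j$, Lemma 6(c) gives $F_{jk'}\in\langle F,F_a,F_j,F_{k'}\rangle$, so $w_{k'}$ is an eigenvector of $A_j$ on the $2$-dimensional space $W_j/w_a$. There $A_j$ has two distinct eigenvalues with eigenvectors $w_b,w_c$. So $w_{k'}\in\langle w_a,w_b\rangle$ or $w_{k'}\in\langle w_a,w_c\rangle$. Any three of the $w$'s are independent, so $k'\in\{b,c\}$. Hence no pair $\{A,k\}$ with $A\in I$, $k\in K$ is planar. By Lemma 4, $\Omega_{Ak}=0$ and $\partial_kq_A=0$. By Lemma 7, $\partial_k\mu_{ja}=\partial_k\mu_{aj}=0$ for $a\in\{1,2,3\}$.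

**Step 2: a lift with coefficients independent of $x_K$.** Fix $x_K^0$ and let $\psi(x_I,x_K)=\frac12\int\sum_{k\in K}b_k\,dx_k$ along the segment from $x_K^0$ to $x_K$. As $\partial_Ab_k=\partial_kb_A$ for $A\in I$, we get $\partial_A\psi=\frac12(b_A-b_A|_{x_K=x_K^0})$. Replacing $F$ by $e^{-\psi}F$ changes $b_A$ to $b_A-2\partial_A\psi$, which is independent of $x_K$. Since $q_A$, $\mu_{ja}$, $\mu_{aj}$ are independent of $x_K$ by Step 1, so are $a_A$, $\lambda_{ja}=\mu_{ja}+\frac12b_j$ and $\lambda_{aj}=\mu_{aj}+\frac12b_a$. By Lemma 5(a), so is $\kappa_{ja}=\partial_jb_a-\partial_a\lambda_{ja}$, and then $c_{ja}$. So all coefficients of $F_{AA}$ and $F_{ja}$ are independent of $x_K$. Formula (11) for $\partial_bF_{ja}=\partial_aF_{jb}$, divided by $\lambda_{ja}-\lambda_{jb}\ne0$, expresses $F_{ab}$ through $F,F_j,F_a,F_b$ with coefficients independent of $x_K$ too.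

**Step 3: a product structure.** By Step 2, for every $x_K$ the function $F(\cdot,x_K)$ solves one and the same linear system in $x_I$, which expresses all second derivatives through $F,F_j,F_1,F_2,F_3$. A solution is determined by these five values at one point, and for $F$ they form a basis of $V$. With $F^0=F(\cdot,x_K^0)$, let $\Theta(x_K)\in GL(V)$ send the five vectors of $F^0$ at a base point $x_I^0$ to those of $F(\cdot,x_K)$. Then
$$F(x_I,x_K)=\Theta(x_K)F^0(x_I).$$

**Step 4: a representation of $\mathfrak{sl}_2$ on $V$.** Invariance of $[F]$ gives, for $g$ near $1$, $[F^0(gx_I)]=\rho(g)[F^0(x_I)]$ with $\rho(g)=[\Theta(gx_K^0)]^{-1}\in PGL(V)$. As $F^0$ and its four derivatives are independent, $[F^0]$ fills an open subset of $\mathbf P(V)$. So $\rho(g)$ is determined by this formula and $\rho$ is a local homomorphism, with differential $d\rho:\mathfrak{sl}_2\to\mathfrak{sl}(V)$.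

**Step 5: contradiction from one leaf.** Let $0\ne X\in\mathfrak{sl}_2$ generate the one-parameter group fixing $x_l^0$ and $x_m^0$, and let $\xi=d\rho(X)$. Along $e^{tX}x_K^0$ only $x_k$ moves, so $t\mapsto[F(x_I,e^{tX}x_K^0)]=[e^{-t\xi}F^0(x_I)]$ lies in a line. Hence $v\wedge\xi v\wedge\xi^2v=0$ for $v$ in an open set, so for all $v\in V$, and $\xi$ has a minimal polynomial of degree $\le2$ (there is a vector whose annihilator is the minimal polynomial). Since $X$ is semisimple, $\xi$ is diagonalizable and its spectrum is symmetric under $s\mapsto-s$, with multiplicities. If $d\rho\ne0$, then $d\rho$ is injective, so $\xi\ne0$, and the spectrum is $\{s,-s\}$ with $s\ne0$ and equal multiplicities. This contradicts $\dim V=5$. So $d\rho=0$ and $\xi=0$, and $[F]$ does not change when $x_k$ moves, contradicting the independence of $F,F_k$. $\square$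

## 14. Seven points: the coordinate $H(u)$ on $L_j$

By Lemma 17, if $|D_j|=3$ we can write $D_j=\{o,a,b\}$ with $\lambda_{ja}\equiv\lambda_{jb}\not\equiv\lambda_{jo}$. We call $o$ the *odd* element of $D_j$. Let $K$ be the set of the three remaining indices.

**Lemma 18.** Let $|D_j|=3$ and $D_j=\{o,a,b\}$ as above.
(a) $j\notin D_a$ and $j\notin D_b$. So if $i\in D_j$ and $j\in D_i$, then $i=o$.
(b) Put $u=\frac{(x_j-x_b)(x_a-x_o)}{(x_j-x_o)(x_a-x_b)}$. There is a polynomial $H(u)$ of degree $w\in\{2,3\}$, with constant coefficients, which is a projective coordinate on $L_j$. The zeros of $H'$ are simple and are one of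
$$\{C\}\ (C\ne0,1),\qquad\{0,1\},\qquad\{0,2\},\qquad\{1,-1\},\tag{14}$$
the first for $w=2$, the others for $w=3$.
(c) $j$ is ramified along $o$.

*Proof.* **Step 1: (a), and which points matter.** Lemma 6(a), with $(i,j,k)$ there equal to $(j,a,b)$, gives $\partial_jq_a=\partial_jq_b=0$. This is (a). As in Step 1 of Lemma 17, applied to $W_j/w_a$, which has eigenvectors $w_o,w_b$ with different eigenvalues, we get $P_a\subset\{j,o,b\}$; likewise $P_b\subset\{j,o,a\}$. Also $P_j=\{o,a,b\}$. So Lemma 7 shows that $\mu:=\mu_{ja}=\mu_{jb}$ does not depend on $x_K$: it depends only on $x_j,x_o,x_a,x_b$.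

**Step 2: a common point.** We find a normal form of $F$. Put $x_o=\infty$, freeze $x_K$, and let $x=x_j$, $x_a$, $x_b$ vary. Let $R=F_j-\lambda_{ja}F$. All three derivatives of $R$ lie in $\langle F,F_j\rangle=\langle F,R\rangle$, because $w_a,w_b$ are eigenvectors with the same eigenvalue. So $dR=\tau F+\omega R$, and as in Lemma 8, $\tau\wedge(w_adx_a+w_bdx_b)=0$ with $w_a,w_b$ independent. So $\tau\wedge dx_a=\tau\wedge dx_b=0$, hence $\tau=0$, and $[R]=[e]$ is constant. Modulo $e$ we have $F_j\equiv\lambda_{ja}F$. So for a suitable lift $F=\mathcal He+Y(x_a,x_b)$, with $Y$ in a complement of $e$. The vectors $F,F_j,F_a,F_b$ are independent and $\langle F,F_j\rangle=\langle F,e\rangle$, so $\bar Y,\bar Y_a,\bar Y_b$ are independent modulo $e$. Reducing (4) for $a$ and $b$ modulo $e$ shows that $a_a,b_a,a_b,b_b$ do not depend on $x$. The $e$-components then give, for $g=\partial_x\mathcal H$,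
$$g_{aa}=a_ag+b_ag_a,\qquad g_{bb}=a_bg+b_bg_b .\tag{15}$$
Moreover $F_j=ge$, $F_{jj}=\frac{g_x}gF_j$ and $F_{ja}=\frac{g_a}gF_j$, so $b_j=g_x/g$, $\lambda_{ja}=0$ and
$$\mu=-\tfrac12\,g_x/g .\tag{16}$$

**Step 3: $g$ is a polynomial in $x$.** By (15), the vector $(g,g_a,g_b,g_{ab})$ satisfies a linear first-order system in $x_a,x_b$ with coefficients independent of $x$; for instance $\partial_ag_{ab}=\partial_b(a_ag+b_ag_a)$. So the $g(x;\cdot)$ lie in a space of dimension $\le4$, and the span $G$ of the functions $g(\cdot\,;x_a,x_b)$ of $x$ has dimension $\le4$. Affine maps fix $x_o=\infty$, and $\mu$ does not depend on $x_K$, so (8) gives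
$$(\partial_x+\partial_a+\partial_b)\mu=0,\qquad(x\partial_x+x_a\partial_a+x_b\partial_b)\mu=-\mu .$$
Since $\partial_x\log g=-2\mu$, the $x$-derivatives of $(\partial_x+\partial_a+\partial_b)\log g$ and of $(x\partial_x+x_a\partial_a+x_b\partial_b)\log g$ are $0$ and $-2\mu+2\mu=0$. So both are independent of $x$. As $g_a,g_b\in G$ for fixed $x_a,x_b$, it follows that $\partial_xg\in G$ and $x\partial_xg\in G$: $G$ is stable under $\partial_x$ and $x\partial_x$. From $[\partial_x,x\partial_x]=\partial_x$ we get $[\partial_x^m,x\partial_x]=m\partial_x^m$, so all powers of $\partial_x$ have trace $0$ on $G$ and $\partial_x$ is nilpotent. Thus $G$ consists of polynomials and is stable under $\partial_x$, so $G=\mathbf C[x]_{\le d}$ with $d\le3$. Generically $g$ has degree $d$. If $d=0$, then $\mu=0$ and $q_j=\partial_j\mu+\mu^2=0$ by Lemma 5(b), which is excluded. So $d\ge1$.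

**Step 4: the shape of $g$.** By (16) the monic multiple $\hat g$ of $g$ is determined by $\mu$, so it does not depend on $x_K$ and is equivariant under affine maps: $\hat g(\alpha x+\beta;\alpha x_a+\beta,\alpha x_b+\beta)=\alpha^d\hat g(x;x_a,x_b)$. Expanding in powers of $x-x_b$, the coefficients are translation invariant and homogeneous, so
$$\hat g=\sum_{r=0}^dC_r(x_a-x_b)^r(x-x_b)^{d-r},\qquad C_0=1,$$
with constants $C_r$. By (15), for fixed $x_b$ the functions $g(x;\cdot)$ of $x_a$ span at most $2$ dimensions, so at most two $C_r$ are nonzero. If only $C_0$ were nonzero, $\mu$ and therefore $q_j$ would be independent of $x_a$ when $x_o=\infty$, contradicting $a\in D_j$ (see the remark after (9)). So exactly two are nonzero. The same holds with $a,b$ exchanged. Now $u=\frac{x-x_b}{x_a-x_b}$ at $x_o=\infty$, and $u-1=\frac{x-x_a}{x_a-x_b}$. So, up to a factor independent of $x$, $g$ is $\gamma(u)=u^d-Cu^{d-r}$ with $C\ne0$, $1\le r\le d$, and the expansion of $\gamma$ in powers of $s=u-1$ also has exactly two nonzero terms. We go through the cases.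

- $d=1$: $\gamma=u-C=s+(1-C)$, so $C\ne0,1$.
- $d=2$: $u^2-Cu=s^2+(2-C)s+(1-C)$ gives $C\in\{1,2\}$; $u^2-C=s^2+2s+(1-C)$ gives $C=1$.
- $d=3$: $u^3-Cu^2=s^3+(3-C)s^2+(3-2C)s+(1-C)$, where no two of the last three coefficients vanish together; $u^3-Cu=s^3+3s^2+(3-C)s+(1-C)$, where the last two coefficients cannot both vanish; $u^3-C=s^3+3s^2+3s+(1-C)$, which has at least three terms. So $d=3$ is impossible.

**Step 5: conclusion.** Let $H(u)=\int\gamma\,du$, of degree $w=d+1\in\{2,3\}$. For fixed $x_a,x_b$ it is an affine function of $\mathcal H$, so it is a projective coordinate on $L_j$, and the zeros of $H'=\gamma$ are as in (14). This was for $x_o=\infty$. Since $u$ is a cross-ratio, (8) shows that $H(u)$ is a ratio of solutions of $y''=q_jy$ for all positions of $x_o$. This proves (b). The function $t_j=1/H(u)$ is rational in $x_j,x_o,x_a,x_b$ and vanishes at $x_j=x_o$ (where $u=\infty$) to exact order $w\ge2$. This is (c). $\square$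

## 15. Seven points: excluding $|D_j|=2$ and $|D_j|=3$

**Lemma 19.** $|D_j|=2$ is impossible.

*Proof.* By Lemma 15 some $i\in D_j$ has $j\in D_i$, and $j$ is ramified along $i$ by Lemma 14. As $q_i\not\equiv0$, $|D_i|\in\{2,3\}$. If $|D_i|=2$, then $i$ is ramified along $j$ by Lemma 14. If $|D_i|=3$, then Lemma 18(a) applied to $i$ says that $j$ is the odd element of $D_i$, because $j\in D_i$ and $i\in D_j$; so $i$ is ramified along $j$ by Lemma 18(c). Both cases contradict Lemma 13. $\square$

**Lemma 20.** $|D_j|=3$ is impossible.

*Proof.* Let $D_j=\{o,a,b\}$ as in Section 14.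

**Step 1: the case $j\in D_o$.** We use double ramification again. Here $q_o\not\equiv0$, so $|D_o|=3$ by Lemma 19. Since $j\in D_o$ and $o\in D_j$, Lemma 18(a) applied to $o$ says that $j$ is the odd element of $D_o$. So $o$ is ramified along $j$, and $j$ is ramified along $o$. This contradicts Lemma 13.

**Step 2: the case $j\notin D_o$, the pencil on $L_j$.** By Lemma 12, $o$ is concurrent for $j$. We make Lemma 11 explicit for the pair $(i,j)=(o,j)$. Put $x_a=0$, $x_b=\infty$, $z=x_o$, $x=x_j$ and freeze $x_K$. The cross-ratio $u$ takes the values $0,1,\infty$ at $x=\infty,0,z$, so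
$$u=\frac{z}{z-x},\qquad x=\frac{z(u-1)}u .$$
By Lemma 18(b), the projective coordinates on $L_j(z)$ are quotients of elements of the pencil $\Lambda(z)$ spanned by $(z-x)^wH(u)$ and $(z-x)^w$, polynomials of degree $\le w$ in $x$. They have no common zero, as $H$ has degree exactly $w$. The Wronskian of $\Lambda(z)$ is, up to a factor depending on $z$, $(z-x)^{2w}\,\partial_x(H(u))$, which is $z(z-x)^{2w-2}H'(u)$. A simple zero $u_0\neq0$ of $H'$ contributes the factor $x-z(u_0-1)/u_0$, a zero at $u_0=0$ (that is, $x=\infty$) contributes no factor, and a power $(x-z)^{w-1}$ remains. So by (14) the Wronskian is, up to a factor depending on $z$,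
$$J=(x-z)(x-pz)\quad\Big(w=2,\ p=\tfrac{C-1}C\ne0,1\Big),$$
or, for $w=3$ and the zeros $\{0,1\},\{0,2\},\{1,-1\}$ respectively,
$$(x-z)^2x,\qquad(x-z)^2\big(x-\tfrac z2\big),\qquad(x-z)^2x(x-2z).$$

**Step 3: the vertex fixes its denominator.** Let $\ell\in\Lambda(z)$ vanish at the vertex. The coordinate of Lemma 11 is $m/\ell$ with $m\in\Lambda(z)$ independent of $\ell$, so its $x$-derivative is $G=\mathrm{const}(z)\,J/\ell^2$. At a root of $\ell$ of multiplicity $r$, $m$ does not vanish, so $J$, being proportional to $m'\ell-m\ell'$, vanishes to order exactly $r-1$, and $G$ has a pole of order $r+1$. Since $o\in D_j$, $q_j$ depends on $z$ (remark after (9)), so by Lemma 11(b) the $G(\cdot,z)$ span exactly a $2$-dimensional space of rational functions. So the roots of $\ell$ lie in a fixed finite set, and $\ell$, made monic, takes only finitely many values. As it depends analytically on $z$, $\ell=\mathrm{const}(z)\,\ell_0(x)$ with a fixed polynomial $\ell_0$. Multiplying by $\ell_0^2$, we see that *the polynomials $J(\cdot\,;z)$ span exactly $2$ dimensions as $z$ varies*.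

**Step 4: expansion.** The rank is the number of independent monomial terms.

- $(x-z)^2x=x^3-2zx^2+z^2x$ has rank $3$.
- $(x-z)^2(x-\frac z2)=x^3-\frac52zx^2+2z^2x-\frac12z^3$ has rank $4$.
- $(x-z)^2x(x-2z)=x(x^3-4zx^2+5z^2x-2z^3)$ has rank $4$.
- $(x-z)(x-pz)=x^2-(1+p)zx+pz^2$, with $p\ne0$, has rank $2$ only if $p=-1$.

So $w=2$, $p=-1$ and $G=C_1(z)\,(x^2-z^2)/\ell_0(x)^2$ with some function $C_1$.

**Step 5: contradiction.** By Lemma 11(b) the functions $G(x,\cdot)$ span the solution space of an equation with potential $q_o$. This space is $C_1(z)\langle1,z^2\rangle$. So $z^2$ is a projective coordinate on $L_o$, and (6) with $t=z^2$, $t''/t'=1/z$, gives $q_o=\frac1{2z^2}+\frac1{4z^2}=\frac3{4z^2}$ when $x_a=0$, $x_b=\infty$, for all values of the other points. By (8),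
$$q_o=\frac34\,\frac{(x_a-x_b)^2}{(x_o-x_a)^2(x_o-x_b)^2}$$
in general. So $D_o=\{a,b\}$ has two elements, contradicting Lemma 19. $\square$

**End of the proof of Theorem B.** The case $n=2$ is Proposition 1. For $n=4$, Section 13 showed that some $q_j\not\equiv0$ and that then $|D_j|\in\{2,3\}$; Lemmas 19 and 20 exclude both values. So $\boldsymbol{\mathcal W}_{0,7}$ is not linearizable. $\square$
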